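# Strictly ergodic models of measurable $\mathbb R^k$-flows

## 1. Translation flows on compact groups

Let $\mathbb R^k$ act ergodically on a probability space by measure-preserving maps. Ergodic theorems describe almost every point. Can the same action be seen, up to null sets, as a continuous action on a compact space in which every single point behaves alike: every orbit is dense, and all orbits have the same averages? Yonatan Gutman and Qiang Huo pose this question for free actions in "On the representation of measurable and continuous dynamical systems by Lipschitz functions", arXiv:2505.14653 (2025). The answer will be yes. First the vocabulary, then a class of flows for which the answer is immediate.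

Throughout, acting groups $G$ are locally compact second countable (lcsc) abelian groups, written additively, and $(g+h)x=g(hx)$.

**Definition 1 (topological systems).** A topological $G$-system $(Y,G)$ is a continuous action of $G$ on a compact metrizable space $Y$. It is strictly ergodic if it is minimal (every orbit is dense) and uniquely ergodic (there is exactly one $G$-invariant Borel probability measure $\nu$).

**Definition 2 (measurable systems).** A standard probability space is a standard Borel space with a Borel probability measure, or the completion of such a space. A measurable $G$-system is a measure-preserving action of $G$ on a standard probability space $(X,\mathcal B,\mu)$ such that $(g,x)\mapsto gx$ is measurable on $G\times X$ with the product $\sigma$-algebra; for $G=\mathbb R^k$ we say measurable $\mathbb R^k$-flow. It is free if for a.e. $x$ one has $gx\ne x$ for all $g\neq 0$. It is ergodic if every invariant measurable set has measure $0$ or $1$. Two systems are isomorphic if there is a measure-preserving equivariant bijection between invariant conull measurable sets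 that is bimeasurable modulo null sets.

**Definition 3 (models).** A strictly ergodic model of a measurable $G$-system is a strictly ergodic topological system $(Y,G)$ such that $(Y,\nu,G)$, with $\nu$ the unique invariant measure, is isomorphic to the given system.

Here is the easy class. Write $\lambda$ for Lebesgue measure and $B_R$ for the closed ball of radius $R$ about $0$.

**Proposition 1.** Let $M$ be a compact metrizable abelian group with Haar probability measure $m$, let $\varphi:\mathbb R^k\to M$ be a continuous homomorphism with dense image, and let $u\in\mathbb R^k$ act on $M$ by $x\mapsto x+\varphi(u)$. Then for every continuous $f$ on $M$,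
$$\sup_{x\in M}\Big|\frac1{\lambda(B_R)}\int_{B_R}f(x+\varphi(u))\,du-\int f\,dm\Big|\to0\qquad(R\to\infty),\tag{1}$$
and the flow is strictly ergodic.

**Proof.** Linear combinations of characters are dense in $C(M)$ for the uniform norm, so it is enough to prove (1) for a character $\chi$. For $\chi=1$ it is trivial. If $\chi\neq1$, then $\int\chi\,dm=0$, and $\chi(\varphi(u))=e^{i\xi\cdot u}$ with $\xi\ne0$, because $\varphi$ has dense image. The average of $\chi$ at $x$ is $\chi(x)$ times $\lambda(B_R)^{-1}\int_{B_R}e^{i\xi\cdot u}du$, so its modulus does not depend on $x$. Choose $v$ with $e^{i\xi\cdot v}=-1$. Then $\int_{B_R+v}e^{i\xi\cdot u}du=-\int_{B_R}e^{i\xi\cdot u}du$, so $2|\int_{B_R}e^{i\xi\cdot u}du|\le\lambda(B_R\triangle(B_R+v))$, which is $o(\lambda(B_R))$. This proves (1). If $\nu'$ is an invariant probability measure, then $\int f\,d\nu'$ equals the $\nu'$-integral of the averages in (1) and so tends to $\int f\,dm$; hence $\nu'=m$. The orbits $x+\varphi(\mathbb R^k)$ are dense. $\square$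

For instance $t\mapsto(t,\alpha t)$ in $\mathbb T^2$ with $\alpha$ irrational gives a free flow. The flow $x\mapsto x+t$ on $\mathbb R/\mathbb Z$ is strictly ergodic but not free. Each flow of Proposition 1 is its own strictly ergodic model.

What changes in general? The proof used uniform convergence of averages and nothing else besides dense orbits. For a general ergodic flow the averages converge in $L^2$, and a compact space on which the flow acts continuously may contain points with quite different averages. Take the fair-coin shift $\sigma$ on $\Omega=\{0,1\}^{\mathbb Z}$ and its suspension: the space $\Omega\times[0,1]$ with $(\omega,1)$ identified with $(\sigma\omega,0)$, the unit-speed flow in the second coordinate, and the product measure. An invariant set has the form $\{(\omega,s):\omega\in S_0\}$ with $S_0$ shift invariant, so the flow is ergodic since the Bernoulli shift is. A point $(\omega,s)$ has nontrivial stabilizer only if $\omega$ is periodic, and there are countably many such $\omega$, so the flow is free. The measure has full support. But the continuous function $f(\omega,s)=\omega_0s(1-s)$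 has integral $\frac1{12}$, while along the orbits of the constant sequences $0$ and $1$ its averages are $0$ and tend to $\frac16$. This compact space is neither minimal nor uniquely ergodic. We need to rebuild the system so that averages become uniform, without losing the points.

## 2. Lipschitz functions and a criterion for strict ergodicity

**Definition 4.** For a group $G$ with invariant metric $|g-h|_G$ whose closed balls are compact, $\mathrm{Lip}_1(G)$ is the space of $1$-Lipschitz functions $G\to[0,1]$ with the compact-open topology and the action $(t\cdot f)(s)=f(s+t)$. On $\mathbb R^k$ we use the Euclidean norm.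

By Arzelà–Ascoli $\mathrm{Lip}_1(G)$ is compact metrizable. The action is jointly continuous, since $|f_l(s+t_l)-f(s+t)|\le|t_l-t|_G+|f_l(s+t)-f(s+t)|$. It is far from minimal: constants are fixed points. As a small example of a strictly ergodic subflow, the orbit of $s\mapsto d(s,\mathbb Z)$ in $\mathrm{Lip}_1(\mathbb R)$ is a circle, on which $\mathbb R$ acts by rotation.

**Theorem 1.** Every free ergodic measurable $\mathbb R^k$-flow, $k\in\mathbb N$, is isomorphic to a strictly ergodic subflow of $\mathrm{Lip}_1(\mathbb R^k)$. In particular it has a strictly ergodic model.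

**Theorem 2.** (a) For a measurable $\mathbb R^k$-flow, free or not, the following are equivalent: it is ergodic; it has a strictly ergodic model; it is isomorphic to a strictly ergodic subflow of $\mathrm{Lip}_1(\mathbb R^k)$. (b) Let $\Gamma$ be a connected lcsc abelian group. A measurable $\Gamma$-system has a strictly ergodic model if and only if it is ergodic.

For $\mathbb Z$-systems the analogous statement is the Jewett–Krieger theorem; for $k=1$ the theorem of Denker and Eberlein says that every ergodic measurable $\mathbb R$-flow is isomorphic to a strictly ergodic subflow of $\mathrm{Lip}_1(\mathbb R)$. Both theorems above will follow from one statement. Let $A=\mathbb R^a$ with $a\ge1$, let $K$ be a compact metrizable abelian group with invariant metric $|\kappa-\kappa'|_K$, let $G=A\times K$, and put $|(u,\kappa)|_G=(|u|^2+|\kappa|_K^2)^{1/2}$.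

**Theorem 3.** Every free ergodic measurable $G$-system is isomorphic to a strictly ergodic subsystem of $\mathrm{Lip}_1(G)$.

Theorem 1 is the case $K=\{0\}$, and on a first pass you may read everything up to Section 14 with $K=\{0\}$, $G=A=\mathbb R^k$. The factor $K$ is used only to remove freeness in Section 15.

**Notation.** $\mathrm{pr}:G\to A$ is the projection, and $u\in A$ is identified with $(u,0)\in G$. For $S\subset A$ put $\tilde S=S\times K$. Let $dg$, or $\lambda_G$, be $\lambda\times$(Haar probability measure of $K$), so $\lambda_G(\tilde S)=\lambda(S)$. $B(u,r)$ is the closed ball in $A$, $B_r=B(0,r)$, $v_a=\lambda(B_1)$. For $S\subset A$ and $w\ge0$ put $\partial_wS=\{p:d(p,\partial S)\le w\}$. A segment joining $S$ to its complement meets $\partial S$; so if $p\in S$ and $d(p,A\setminus S)\le w$, or $p\notin S$ and $d(p,S)\le w$, then $p\in\partial_wS$. In particular, if $p\in S\setminus\partial_wS$ then $B(p,w)\subset S$. For $D\subset X$ and $x\in X$ put $D_x=\{g\in G:gx\in D\}$.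

**Test functions.** Let $\Phi_1,\Phi_2,\dots$ enumerate all functions $\Phi(f)=\prod_{i=1}^lf(s_i)$ on $\mathrm{Lip}_1(G)$, where $l\ge1$ and the $s_i$ (repetitions allowed) lie in a fixed countable dense subset of $G$. For $\Phi_j$ put $l_j=l$ and $w_j=1+\max_i|\mathrm{pr}\,s_i|$. Then $0\le\Phi_j\le1$. The span of $1,\Phi_1,\Phi_2,\dots$ is an algebra that separates points, so by Stone–Weierstrass it is dense in $C(\mathrm{Lip}_1(G))$.

We use two classical facts of descriptive set theory. Lusin–Souslin: an injective Borel map between standard Borel spaces sends Borel sets to Borel sets. Lusin–Novikov: a Borel set in a product of standard Borel spaces whose sections over the first factor are countable is a countable union of graphs of Borel partial functions with Borel domains; in particular its projection is Borel.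

The next proposition repeats the end of the proof of Proposition 1 and says what has to be built.

**Proposition 2.** Let $G$ act on a standard Borel space $X$ by a Borel action preserving the probability measure $\mu$. Let $X'\subset X$ be an invariant conull Borel set and $\hat F:X'\to\mathrm{Lip}_1(G)$ an injective equivariant Borel map such that for every $j$ there is $c_j$ with
$$\sup_{x\in X'}\Big|\frac1{\lambda(B_R)}\int_{\tilde B_R}\Phi_j(g\cdot\hat F(x))\,dg-c_j\Big|\to0\qquad(R\to\infty).\tag{2}$$
Let $\nu=\hat F_*\mu$ and $Y=\mathrm{supp}\,\nu$. Then $(Y,G)$ is strictly ergodic and $\hat F$ is an isomorphism from $(X,\mu,G)$ to $(Y,\nu,G)$.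

**Proof.** $Y$ is closed and invariant, and $X''=\hat F^{-1}(Y)$ is an invariant conull Borel set. By Lusin–Souslin $\hat F$ is a Borel isomorphism of $X''$ onto its image, an invariant Borel set of full $\nu$-measure. The closure of $\hat F(X'')$ is a closed subset of $Y$ of full measure, so it is $Y$. For fixed $R$ the function $f\mapsto\lambda(B_R)^{-1}\int_{\tilde B_R}\Phi_j(g\cdot f)\,dg$ is continuous, since $(g,f)\mapsto\Phi_j(g\cdot f)$ is uniformly continuous on the compact set $\tilde B_R\times\mathrm{Lip}_1(G)$. Hence the bounds in (2), valid on the dense subset $\hat F(X'')$ of $Y$, hold on $Y$: the averages converge to $c_j$ uniformly on $Y$.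

If $\nu'$ is an invariant probability measure on $Y$, then by Fubini $\int\Phi_j\,d\nu'$ is the $\nu'$-integral of these averages for every $R$, hence equals $c_j$. As $1,\Phi_1,\Phi_2,\dots$ span a dense subspace of $C(Y)$, $\nu$ is the only invariant probability measure. A nonempty closed invariant $Y_1\subset Y$ carries an invariant probability measure ($G$ is amenable); it must be $\nu$, so $Y_1\supset\mathrm{supp}\,\nu=Y$. Thus $Y$ is minimal. $\square$

So we must encode points of $X$ as Lipschitz functions, injectively and with averages that are uniform over all points of a conull set. The encoding will be by marked points on the orbits: a discrete set of positions carrying marks, turned into a function by placing a bump at each position. The orbits will be cut into larger and larger tiles, and tiles with wrong averages will be overwritten.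

## 3. A compact realization and the mean ergodic theorem

**Lemma 1.** Let $\Gamma$ be an lcsc abelian group and $(X_0,\mathcal B,\mu_0,\Gamma)$ a measurable $\Gamma$-system. There are a compact metrizable $\Gamma$-system $\bar X$, an invariant Borel probability measure $\mu$ on $\bar X$, and an injective equivariant $J:X_0\to\bar X$ which is an isomorphism from $(X_0,\mu_0,\Gamma)$ to $(\bar X,\mu,\Gamma)$. The stabilizers of $x$ and $J(x)$ coincide, and ergodicity is inherited.

**Proof.** This step gives topology to work with. Let $\bar X$ be the set of $[0,1]$-valued elements of $L^\infty(\Gamma)=L^1(\Gamma)^*$ with the weak* topology. As $L^1(\Gamma)$ is separable, $\bar X$ is compact metrizable. The action $(t\cdot f)(s)=f(s+t)$ is jointly continuous, because $\langle t\cdot f,\varphi\rangle=\langle f,\varphi(\cdot-t)\rangle$, the norms of the $f$ are at most $1$, and $t\mapsto\varphi(\cdot-t)\in L^1$ is norm continuous.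

Let $\theta_0:X_0\to[0,1]$ be injective and Borel for the underlying standard Borel structure, and $J(x)(s)=\theta_0(sx)$. By Fubini $x\mapsto\int\theta_0(sx)\varphi(s)\,ds$ is measurable for $\varphi\in L^1(\Gamma)$, so $J$ is measurable. It is equivariant: $J(tx)(s)=\theta_0((s+t)x)$. It is injective: if $J(x)=J(x')$, then $\theta_0(sx)=\theta_0(sx')$ for a.e. $s$, hence for some $s$; so $sx=sx'$ and $x=x'$. Consequently $tJ(x)=J(x)$ if and only if $tx=x$.

Let $\mu=J_*\mu_0$. There is a conull Borel set $X_1\subset X_0$ on which $J$ is Borel, and by Lusin–Souslin $J$ maps Borel subsets of $X_1$ to Borel sets. $J$ maps null sets to null sets: if $N$ is null, choose a Borel null set $N'\supset N\cap X_1$; by injectivity $J(N)$ is disjoint from the Borel set $J(X_1\setminus N')$, which has full measure. So $J$ is a bijection onto the conull invariant set $J(X_0)$, bimeasurable modulo null sets. Preimages of invariant Borel sets are invariant, so ergodicity passes to $\mu$. $\square$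

**Standing setup for Sections 3–14.** Apply Lemma 1 with $\Gamma=G=A\times K$ to a free ergodic measurable $G$-system. Cover $G\setminus\{0\}$ by countably many compact sets $C$. The points of $\bar X$ with nontrivial stabilizer form the union of the sets $\{x:\exists g\in C,\ gx=x\}$, which are closed. This union is invariant, as $G$ is abelian, and null, by freeness. Let $X$ be its complement: an invariant Borel set in the compact metrizable $G$-system $\bar X$, $\mu(X)=1$, with $G$ acting freely at every point of $X$. It suffices to prove Theorem 3 for $(X,\mu,G)$.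

**Lemma 2.** For bounded Borel $\varphi:X\to\mathbb R$, $\lambda(B_R)^{-1}\int_{\tilde B_R}\varphi(gx)\,dg\to\int\varphi\,d\mu$ in $L^2(\mu)$ as $R\to\infty$.

**Proof.** The averages act on $L^2(\mu)$ as contractions. They fix each $f$ with $f\circ g=f$ a.e. for every $g$. Applied to $f\circ g_0-f$ they give a function of norm at most $\|f\|_2\,\lambda_G((\tilde B_R+g_0)\triangle\tilde B_R)/\lambda(B_R)\to0$. The functions $f\circ g_0-f$ span a dense subspace of the orthogonal complement of the invariant functions. So the averages converge strongly to the projection to the invariant functions.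

It remains to see that an $f\in L^2$ with $f\circ g=f$ a.e. for each $g$ is a.e. constant; truncating, we may take $f$ bounded and Borel. Let $\eta$ be a probability measure on $G$ equivalent to Haar measure. By Fubini, for a.e. $x$ we have $f(gx)=f(x)$ for $\eta$-a.e. $g$. The set of $x$ for which $g\mapsto f(gx)$ is $\eta$-a.e. constant is Borel (it is where the variance of this function vanishes), conull and invariant. On it $\tilde f(x)=\int f(gx)\,d\eta(g)$ is strictly invariant, and $\tilde f=f$ a.e. By ergodicity $\tilde f$ is a.e. constant. $\square$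

## 4. Neighborhoods of convex boundaries

Tiles will be approximately convex cells, and the errors will live near their boundaries. We need two volume bounds.

**Lemma 3.** There are constants $C_1,C_2$ depending only on $a$ such that the following holds. If $V\subset A$ is closed and convex, $q\in A$ and $0<w\le\rho$, then
$$\lambda(\partial_wV\cap B(q,\rho))\le C_1w\rho^{a-1}.\tag{3}$$
If moreover $V\subset B_{2r}$ and $0<w\le4r$, then
$$\lambda(\partial_wV)\le C_2wr^{a-1}.\tag{4}$$

**Proof.** Put $W=V\cap B(q,3\rho)$. If $p\in\partial_wV\cap B(q,\rho)$, pick $z\in\partial V$ with $|p-z|\le w\le\rho$. Then $|z-q|\le2\rho$, so $z\in W$, and points outside $V$ are arbitrarily close to $z$; thus $z\in\partial W$. The nearest-point map $\Pi$ onto the compact convex set $W$ is $1$-Lipschitz. It maps the sphere $\Sigma=\partial B(q,3\rho)$ onto a set containing $\partial W$: from $z\in\partial W$ follow an outer normal ray of a supporting hyperplane until it hits $\Sigma$; all its points have nearest point $z$.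

A maximal $w$-separated subset of $\Sigma$ has at most $C(\rho/w)^{a-1}$ elements, since the balls of radius $w/2$ around them have disjoint interiors and lie in a shell of volume at most $v_aaw(3.5\rho)^{a-1}$. So $\Sigma$ is covered by that many balls of radius $w$ centered on $\Sigma$; applying $\Pi$, $\partial W$ is covered by that many balls of radius $w$, and $\partial_wV\cap B(q,\rho)$ by that many balls of radius $2w$. Their total volume is at most $C(\rho/w)^{a-1}v_a(2w)^a$, which is (3). For (4), $\partial_wV\subset B_{6r}$, and (3) with $q=0$, $\rho=6r$ applies. $\square$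

For $a=1$ this says that an interval has at most two endpoints.

## 5. Discrete markers along the orbits

A cross-section is a Borel set that meets each orbit in a discrete set. For the flow $x\mapsto x+(t,\alpha t)$ on $\mathbb T^2$ the circle $\{0\}\times\mathbb T$ is one: each orbit meets it exactly at integer spacing. In general we need prescribed spacing.

**Lemma 4.** For every $r>0$ there is a Borel $D\subset X$ such that for every $x\in X$: $\mathrm{pr}$ is injective on $D_x$, and $\mathrm{pr}(D_x)$ is $r$-separated (distinct points at distance $\ge r$) and $2r$-dense ($d(p,\mathrm{pr}(D_x))\le2r$ for all $p\in A$).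

**Proof. Case $K$ trivial.** We use only that $X$ is an invariant Borel subset of a compact metrizable $A$-system $\bar X$ on which $A$ acts freely.

**Step 1: small sets with sparse return times.** For $x\in X$ there is an open $V\ni x$ in $\bar X$ with $gV\cap V=\emptyset$ whenever $r\le|g|\le3r$. Otherwise there are $x_l,x_l'\to x$ and $g_l$ in this compact shell with $g_lx_l=x_l'$, and a limit gives $gx=x$ with $g\ne0$. By Lindelöf, countably many such sets $V_1,V_2,\dots$ cover $X$. For $x\in X$ the set $O_i(x)=\{g:gx\in V_i\}$ is open, and $g,h\in O_i(x)$ implies $|g-h|\notin[r,3r]$. Hence "$|g-h|<r$" is an equivalence relation on $O_i(x)$: two steps of length $<r$ give a distance $<2r$, hence $<r$. Its classes are open, and points of different classes are at distance $>3r$.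

**Step 2: one marker per class.** For $x\in V_i\cap X$ let
$$b_i(x)=\int_{|h|<r}h\,1_{V_i}(hx)\,dh\Big/\int_{|h|<r}1_{V_i}(hx)\,dh,$$
the barycenter of the class of $0$ in $O_i(x)$. It is Borel and $|b_i|<r$. If $|h|<r$ and $x,hx\in V_i$, then the class of $0$ in $O_i(hx)$ is the class of $0$ in $O_i(x)$ translated by $-h$, so
$$b_i(hx)=b_i(x)-h.\tag{5}$$
Hence the barycenter of a class is at distance $<r$ from every point of the class. Put $\Lambda_i=\{b_i(x)x:x\in V_i\cap X\}$. By freeness $(\Lambda_i)_x$ is the set of barycenters of classes of $O_i(x)$. Barycenters of distinct classes are at distance $>3r-2r=r$, and every $x\in V_i\cap X$ is at distance $<r$ from $\Lambda_i$ along its orbit.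

**Step 3: $\Lambda_i$ is Borel.** We claim that $c\in X$ lies in $\Lambda_i$ if and only if there is $q\in\mathbb Q^a$, $|q|<r$, with $qc\in V_i$ and $b_i(qc)=-q$. If such $q$ exists, then $c=b_i(qc)\,qc\in\Lambda_i$. Conversely let $c=b_i(x)x$. The class of $0$ in $O_i(x)$ is open, so it contains $h$ with $q:=h-b_i(x)\in\mathbb Q^a$. Then $qc=hx\in V_i$, $b_i(hx)=b_i(x)-h=-q$ by (5), and so $|q|<r$.

**Step 4: merging the $\Lambda_i$.** Put $D^1=\Lambda_1$, $D^i=D^{i-1}\cup\{c\in\Lambda_i:gc\notin D^{i-1}\ \forall|g|<r\}$ and $D=\bigcup_iD^i$. Inductively $D^i_x$ is $r$-separated, hence countable, and $D^i$ is Borel by Lusin–Novikov. So $D_x$ is $r$-separated. Each $x\in X$ lies in some $V_i$, hence is within $r$ of some $c\in\Lambda_i$, and either $c\in D$ or $c$ is within $r$ of $D$. Applying this to $px$ for $p\in A$, $D_x$ is $2r$-dense.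

**General case.** Let $q:\bar X\to\bar X/K$ be the quotient map and $\tau:\bar X/K\to\bar X$ a Borel section; $\bar X/K$ is a compact metrizable $A$-system. The set $X/K=\tau^{-1}(X)$ is Borel, and $A$ acts freely on it: $uq(x)=q(x)$ gives $ux=\kappa x$ for some $\kappa\in K$, hence $u=0$. Let $\bar D\subset X/K$ be as in the first case, and $D=\{x\in X:q(x)\in\bar D,\ \tau(q(x))=x\}$. Over each $u$ with $uq(x)\in\bar D$ there is exactly one $\kappa$ with $(u,\kappa)x\in D$, namely the one with $(u,\kappa)x=\tau(uq(x))$, unique by freeness. So $\mathrm{pr}$ is injective on $D_x$ and $\mathrm{pr}(D_x)=\bar D_{q(x)}$. $\square$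

## 6. Nested tilings of the orbits

Let $r_{-1}=0$, $r_0=4$, $\gamma_n=\frac1{4n}$ for $n\ge1$, and $\rho_j=L2^jr_j$ with $L=\max(12,\,12\cdot13^aC_1/v_a)$. The numbers $r_1,r_2,\dots$ will be chosen inductively in Section 8, always with
$$\gamma_nr_n\ge100\rho_{n-1},\qquad r_n\ge2^n(n+4r_{n-1})\qquad(n\ge1).\tag{6}$$
Since $L\ge12$, it follows that $\gamma_nr_n\ge1200\,r_{n-1}$ and that $\gamma_nr_n$ is increasing in $n$. Think of $r_n$ as the size of tiles of level $n$, and of $\rho_n$ as a scale large compared with $r_n$ but negligible compared with $r_{n+1}$.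

Let $D_n$ be given by Lemma 4 for $r=r_n$. For $y\in D_n$ let
$$V_n(y)=\{u\in A:|u|\le|u-p|\ \ \forall p\in\mathrm{pr}((D_n)_y)\}$$
be the Voronoi cell of $0$. It is closed and convex, and $B_{r_n/2}\subset V_n(y)\subset B_{2r_n}$ by separation and density. For example, if $a=1$ and the markers next to $0$ are at $-5$ and $7$, the cell is $[-\frac52,\frac72]$.

Let $v_n(x)=hx$, where $h\in(D_n)_x$ has minimal $|\mathrm{pr}\,h|$, ties broken by the lexicographic order of $\mathrm{pr}\,h$. The minimum exists since $\mathrm{pr}((D_n)_x)$ is locally finite, and $h$ is unique since $\mathrm{pr}$ is injective on $(D_n)_x$. By Lusin–Novikov, $\{(x,h):hx\in D_n\}$ is a countable union of Borel graphs, so $v_n$ is Borel. As $(D_n)_{\kappa x}=(D_n)_x-\kappa$, we have $v_n(\kappa x)=v_n(x)$ for $\kappa\in K$. For $y\in D_n$,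
$$u\in\mathrm{int}\,V_n(y)\ \Rightarrow\ v_n(uy)=y\ \Rightarrow\ u\in V_n(y),\tag{7}$$
because for $u$ in the interior all inequalities with $p\ne0$ are strict.

Voronoi cells of different levels are not nested. To make them nested, iterate: $\pi_0=v_0$, $\pi_n=v_n\circ\pi_{n-1}$. If $\pi_n(x)=hx$ then $|\mathrm{pr}\,h|\le2(r_0+\dots+r_n)\le4r_n$, and $\pi_n(\kappa x)=\pi_n(x)$ for $\kappa\in K$.

**Definition 5 (tiles).** $\mathcal T_n(x)$ is the partition of $A$ into the classes of $u\sim u'\iff\pi_n(ux)=\pi_n(u'x)$; its members are the $n$-tiles of $x$. If $\pi_n(ux)=hx$, the center of the tile of $u$ is $p=\mathrm{pr}\,h$. For $y\in D_n$ let $T_n(y)=\{u:\pi_n(uy)=y\}$ be the tile of $\mathcal T_n(y)$ centered at $0$.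

A tile with center $p$ lies in $B(p,4r_n)$, and if $y=hx\in D_n$ is the corresponding point, it is $T_n(y)+\mathrm{pr}\,h$. Distinct $n$-tiles have distinct centers, and centers are $r_n$-separated. Also $\mathcal T_n(gx)=\mathcal T_n(x)-\mathrm{pr}\,g$, and each $(n+1)$-tile is a union of $n$-tiles. A $0$-tile is a Voronoi cell with its boundary assigned by the tie rule; a $1$-tile collects the $0$-tiles whose centers are nearest to a given point of $D_1$.

**Lemma 5.** Let $y\in D_n$, $V=V_n(y)$, $T=T_n(y)$.
(i) If $u\in V$ and $d(u,\partial V)>4r_{n-1}$, then $u\in T$.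
(ii) If $u\in T$, then $u\in V$ or $d(u,\partial V)\le4r_{n-1}$.
(iii) $\partial T\subset\partial_{4r_{n-1}}V$.
(iv) $B_{r_n/4}\subset T\subset B_{4r_n}$, and $T_0(y)\supset\{|u|<2\}$ for $y\in D_0$.
(v) If $0<w+4r_{n-1}\le4r_n$, then $\lambda(\partial_wT)\le C_2(w+4r_{n-1})r_n^{a-1}$; and $\lambda(T)\ge v_a(r_n/4)^a$.

**Proof.** We have $u\in T$ if and only if $v_n(cy)=y$, where $c$ is the center of the $(n-1)$-tile of $\mathcal T_{n-1}(y)$ containing $u$ (for $n=0$, $c=u$); here we used that $v_n$ is $K$-invariant. Moreover $|c-u|\le4r_{n-1}$. If $u$ is as in (i), the ball $B(u,4r_{n-1})$ misses $\partial V$, so $c\in\mathrm{int}\,V$, and $u\in T$ by (7). If $u\in T$, then $c\in V$ by (7), so $u\in V$ or $d(u,V)\le4r_{n-1}$, which gives (ii). On the open set $\{d(\cdot,\partial V)>4r_{n-1}\}$ membership in $T$ and in $V$ agree by (i) and (ii), and membership in $V$ is locally constant there; this is (iii). If $|u|\le r_n/4$, then $u\in V$ and $d(u,\partial V)\ge r_n/4>4r_{n-1}$, so $u\in T$. The inclusion $T\subset B_{4r_n}$ was noted above, and $T_0(y)\supset\mathrm{int}\,V_0(y)\supset\{|u|<2\}$.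 Finally (iii) gives $\partial_wT\subset\partial_{w+4r_{n-1}}V$; apply (4) with $r=r_n$. $\square$

Tiles let us convert proportions inside tiles into $\mu$-measure.

**Lemma 6 (mass transport).** For Borel $Z\subset X$,
$$\int_X\frac{\lambda_G\{h:\pi_n(hx)=\pi_n(x),\ hx\in Z\}}{\lambda(T_n(\pi_n(x)))}\,d\mu(x)=\mu(Z).$$

**Proof.** By Fubini integrate first over $x$ for fixed $h$, and substitute $x\mapsto(-h)x$. The left side becomes $\int1_Z(x)\int_G1[\pi_n(-hx)=\pi_n(x)]\,\lambda(T_n(\pi_n(x)))^{-1}dh\,d\mu(x)$. With $\pi_n(x)=h_0x$, the set $\{h:\pi_n(hx)=\pi_n(x)\}$ is $\tilde T_n(\pi_n(x))+h_0$, and $h\mapsto-h$ preserves $\lambda_G$; so the inner integral is $1$. $\square$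

## 7. Marked configurations and their functions

Let $M=[0,1]^{\mathbb N}$ from now on.

**Definition 6.** A configuration $\omega$ is a set of pairs $(q,m)\in G\times M$, one mark $m$ for each point $q$ of a set $Q\subset G$ whose distinct points satisfy $|\mathrm{pr}\,q-\mathrm{pr}\,q'|\ge4$. For $S\subset A$, $\omega|_{\tilde S}$ is the part with $q\in\tilde S$. We write $\omega=_n\omega'$ if the points and the first $n$ coordinates of the marks coincide. (The last two notations make sense without the separation condition.)

For instance, for $G=\mathbb R$, $\{(0,m),(5,m')\}$ is a configuration, and it is $=_n$ to the same points with other marks that agree with $m,m'$ in the first $n$ coordinates.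

To turn $\omega$ into a function we put a bump at each point and write the $i$-th mark coordinate at distance about $2^{-i}$, with height of order $2^{-i}$. Late coordinates then influence the function only slightly; this will let us keep the identity of a point recorded while its orbit is being overwritten. For $i\ge1$ let $\beta_i(t)=\mathrm{dist}(t,\mathbb R\setminus(2^{-i},2^{1-i}))$ and
$$\psi_m(t)=\tfrac12\max(0,1-t)+\tfrac14\sum_im_i\beta_i(t)\quad(t\ge0),\qquad F_\omega(s)=\sum_{(q,m)\in\omega}\psi_m(|s-q|_G).$$
The $\beta_i$ are $1$-Lipschitz with disjoint supporting intervals and vanish at the endpoints, so $\psi_m$ is $\frac34$-Lipschitz. We have $\psi_m(t)=0$ for $t\ge1$ and $\psi_m(0)=\frac12$. Since $\beta_i(t)\le t$ and $\beta_i(t)\le1-t$ on $[0,1]$, we get $0\le\psi_m(t)<\frac12$ for $t>0$ and $\psi_m(t)\le1-t$ for $t\le1$. If $m,m'$ agree in the first $n$ coordinates, then $|\psi_m-\psi_{m'}|\le\frac14\sup_{i>n}\beta_i\le2^{-n}$.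

**Lemma 7.** $F_\omega\in\mathrm{Lip}_1(G)$, and $\omega$ is determined by $F_\omega$.

**Proof.** The balls $\{|s-q|_G<1\}$ are disjoint, so the values lie in $[0,1]$. Within one ball $F_\omega$ is $\frac34$-Lipschitz. If $s$ is in the ball of $q$ and $s'$ is not, then $F_\omega(s)\le1-|s-q|_G\le|s'-q|_G-|s-q|_G\le|s-s'|_G$. So if $s,s'$ do not lie in a common ball, then $|F_\omega(s)-F_\omega(s')|\le\max(F_\omega(s),F_\omega(s'))\le|s-s'|_G$. Finally $Q=\{F_\omega=\frac12\}$, and for $q\in Q$ and $s\in A$ with $|s|=t=\frac322^{-i}$ we have $F_\omega(q+s)=\frac12(1-t)+\frac14m_i2^{-i-1}$, from which $m_i$ is read off. $\square$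

**Lemma 8 (locality).** If $\omega|_{\tilde B(u,w_j)}=_n\omega'|_{\tilde B(u,w_j)}$ and $\mathrm{pr}\,g=u$, then $|\Phi_j(g\cdot F_\omega)-\Phi_j(g\cdot F_{\omega'})|\le l_j2^{-n}$. If the restrictions are equal, so are the two values.

**Proof.** $\Phi_j(g\cdot F_\omega)=\prod_iF_\omega(s_i+g)$. The factor $F_\omega(s_i+g)$ depends only on the at most one point of $\omega$ at distance $<1$ from $s_i+g$, and such a point lies over $B(u,w_j)$. So each of the $l_j$ factors changes by at most $2^{-n}$, and factors lie in $[0,1]$. $\square$

## 8. Good tiles, bad tiles, and one reference pattern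

Fix a Borel injection $\theta:X\to[0,1]$. We shall construct Borel sets $P_n\subset X$ and Borel maps $m^{(n)}:P_n\to M$ with
$$m_i^{(n)}(p)=\theta(p)\qquad\text{for all }i>n,\ p\in P_n,\tag{8}$$
such that $\omega_n(x)=\{(g,m^{(n)}(gx)):g\in(P_n)_x\}$ is a configuration for every $x\in X$. The separation property of $\omega_n$ is proved in Lemma 12 using only the data of stages $0,\dots,n$, so the construction and that proof run together by induction on $n$.

Put $\hat F_n(x)=F_{\omega_n(x)}$. Since $\omega_n(gx)$ is $\omega_n(x)$ translated by $-g$, $\hat F_n(gx)=g\cdot\hat F_n(x)$. It is Borel: $\hat F_n(x)(s)=f_n(sx)$, where $f_n(x)=\psi_{m^{(n)}(gx)}(|g|_G)$ if there is a (necessarily unique) $g\in(P_n)_x$ with $|g|_G<1$, and $f_n(x)=0$ otherwise; $f_n$ is Borel by Lusin–Souslin. Put $c_j^n=\int\Phi_j\circ\hat F_n\,d\mu$.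

**Stage $0$.** $P_0=D_0$ and $m^{(0)}(p)=(\theta(p),\theta(p),\dots)$.

**Stage $n\ge1$: choice of scales.** Suppose stages $0,\dots,n-1$ are done. The purpose of this step is to choose $r_n$ so large that most tiles of size $r_n$ have the right averages of $\Phi_1,\dots,\Phi_n$. Choose $\epsilon>0$ with $\sqrt\epsilon\le\min(2^{-n},\frac1{4n})$ and $16^a\epsilon\le\frac1{4n}$. Let
$$\mathrm{Av}_R\Phi_j(x)=\lambda(B_R)^{-1}\int_{\tilde B_R}\Phi_j(\hat F_{n-1}(gx))\,dg.$$
By Lemma 2 there is $R$ such that $Z=\{x:\exists j\le n,\ |\mathrm{Av}_R\Phi_j(x)-c_j^{n-1}|>\frac1{4n}\}$ has $\mu(Z)<\epsilon$. Choose $r_n$ satisfying (6) and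
$$R+4r_{n-1}\le r_n,\qquad C_2(R+4r_{n-1})r_n^{a-1}\le\tfrac1{4n}v_a(r_n/4)^a,\tag{9}$$
which hold for large $r_n$. Then take $D_n$ from Lemma 4.

**Definition 7.** $y\in D_n$ (and the corresponding tiles, and all $x$ with $\pi_n(x)=y$) is good if
$$\Big|\lambda(T_n(y))^{-1}\int_{\tilde T_n(y)}\Phi_j(\hat F_{n-1}(gy))\,dg-c_j^{n-1}\Big|\le\tfrac1n\qquad\text{for all }j\le n,$$
and bad otherwise. Put $X_n^{bad}=\{x:\pi_n(x)\text{ bad}\}$.

To compare an integral over a tile with the averages $\mathrm{Av}_R$ we use: for bounded Borel $S\subset A$, $z\in X$, $j\le n$,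
$$\Big|\int_{\tilde S}\Phi_j(\hat F_{n-1}(gz))\,dg-\int_{\tilde S}\mathrm{Av}_R\Phi_j(gz)\,dg\Big|\le\lambda(\partial_RS).\tag{10}$$
Indeed the second integral is the mean over $b\in\tilde B_R$ of the integrals of $\Phi_j(\hat F_{n-1}(gz))$ over $\tilde S+b$, and $(S+\mathrm{pr}\,b)\triangle S\subset\partial_RS$.

**Lemma 9.** $\mu(X_n^{bad})\le2^{-n}$.

**Proof.** By Lemma 6 the proportion of points of $Z$ in the tile of $x$ has $\mu$-integral $\mu(Z)<\epsilon$. By Markov's inequality, outside a set of measure at most $\sqrt\epsilon\le2^{-n}$ this proportion is at most $\sqrt\epsilon$. For such a tile $T$, (10), Lemma 5(v) and (9) show that the average of $\Phi_j$ differs from that of $\mathrm{Av}_R\Phi_j$ by at most $\frac1{4n}$. The latter differs from $c_j^{n-1}$ by at most $\frac1{4n}+\sqrt\epsilon$. The total is at most $\frac3{4n}$, so the tile is good. $\square$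

**The reference pattern.** Bad tiles will all be overwritten from one point with good statistics. Since $\int\lambda_G\{g\in\tilde B_{4r_n}:gx\in Z\}\,d\mu(x)=\mu(Z)\lambda(B_{4r_n})$, we can fix $y_n^*\in X$ with
$$\lambda_G\{g\in\tilde B_{4r_n}:gy_n^*\in Z\}\le\epsilon\lambda(B_{4r_n}).\tag{11}$$
For $y\in D_n$ let $V^-=(1-\gamma_n)V_n(y)$ and let $E_n(y)$ be the union of the tiles $S\in\mathcal T_{n-1}(y_n^*)$ whose center lies in $V^-$. So $E_n(y)$ has roughly the shape of the slightly shrunken cell of $y$, but is made of whole $(n-1)$-tiles of $y_n^*$.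

**Lemma 10.** Let $E=E_n(y)$, $T=T_n(y)$.
(i) $\partial E\subset\partial_{4r_{n-1}}V^-$ and $V^-\triangle E\subset\partial_{4r_{n-1}}V^-$.
(ii) $B_{r_n/4}\subset E\subset B_{3r_n}$.
(iii) $E\subset T$ and $d(E,A\setminus T)\ge\frac14\gamma_nr_n$.
(iv) $|\int_{\tilde E}\Phi_j(\hat F_{n-1}(gy_n^*))\,dg-\lambda(E)c_j^{n-1}|\le\frac1n\lambda(E)$ for $j\le n$.

**Proof.** (i) The center of the $(n-1)$-tile of a point $p$ is within $4r_{n-1}$ of $p$. So on the open set $\{d(\cdot,\partial V^-)>4r_{n-1}\}$ membership in $E$ and in $V^-$ agree and are locally constant.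

(ii) $V^-\supset B_{3r_n/8}$ as $\gamma_n\le\frac14$, $V^-\subset B_{2r_n}$, and $4r_{n-1}<r_n/8$. So a point of $B_{r_n/4}$ lies in $V^-$ at distance $\ge r_n/8>4r_{n-1}$ from $\partial V^-$, hence in $E$; and points of $E$ are within $4r_{n-1}$ of $V^-$.

(iii) By convexity $V^-+\gamma_nB_{r_n/2}\subset V_n(y)$. A point $u\in E$ is within $4r_{n-1}$ of $V^-$, so $d(u,A\setminus V_n(y))\ge\frac12\gamma_nr_n-4r_{n-1}$. If $0\le s<\frac12\gamma_nr_n-8r_{n-1}$, every point of $B(u,s)$ is at distance $>4r_{n-1}$ from $A\setminus V_n(y)$, so $B(u,s)\subset T$ by Lemma 5(i). Now $8r_{n-1}\le\frac14\gamma_nr_n$ by (6).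

(iv) By (10), the definition of $Z$, (ii) and (11), the left side is at most $\lambda(\partial_RE)+\frac1{4n}\lambda(E)+\epsilon\lambda(B_{4r_n})$. By (i), (4) and (9), $\lambda(\partial_RE)\le C_2(R+4r_{n-1})r_n^{a-1}\le\frac1{4n}\lambda(B_{r_n/4})$. Also $\epsilon\lambda(B_{4r_n})=16^a\epsilon\lambda(B_{r_n/4})\le\frac1{4n}\lambda(B_{r_n/4})$. Finally $\lambda(B_{r_n/4})\le\lambda(E)$ by (ii). $\square$

## 9. Overwriting without piling up seams

The obvious rule is this: in each bad tile $T_n(y)$ put on $E=E_n(y)$ a copy of the pattern of $y_n^*$, erase the few points near the seam $\partial E$ that would violate separation, and leave everything else as it was at stage $n-1$. For one stage this does what we want: afterwards every $n$-tile has averages of $\Phi_1,\dots,\Phi_n$ close to $c_j^{n-1}$ (this is the computation of Lemma 14).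

The trouble is with later stages. To keep the averages uniform at scale $j$ we need that, after every later stage $n$, each ball of radius $\rho_j$ is still covered, up to a small proportion independent of $n$, by undamaged $j$-tiles. A seam $\partial E_i$ of level $i>j$ damages the $j$-tiles that it cuts, a strip of width about $8r_j$, and because $\rho_j$ is a large multiple of $r_j$ such a strip takes up at most the proportion $2^{-j}$ of a ball of radius $\rho_j$ (Lemma 13(c) has this computation). But $E_i$ is made of tiles of $y_i^*$, with no regard to the seams that stages $j+1,\dots,i-1$ have left in $T_i(y)\setminus E_i(y)$. The new seam may run through a ball that older seams already cross. After stage $n$ this counting gives, for one seam per level, only the bound $(n-j)2^{-j}$, which is useless as $n\to\infty$. Here the obvious rule stops working.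

The remedy uses the margin in Lemma 10(iii): a seam of level $i$ stays far from the boundary of its $i$-tile. So an old seam is harmless as long as the tile that contains it is not touched by the new seam, since a ball of radius $\rho_j$ meeting the old seam lies inside that tile. If a tile is touched by the new seam, we roll the configuration back, on the remaining part, to an earlier stage at which the relevant tile is clear of the new seam. Then a small ball never has to deal with two seams.

A second point is injectivity: overwriting many orbits by one pattern loses the orbit. So we copy only the first $n$ mark coordinates of the pattern, and write $\theta$ of the true point in the others; by Lemma 8 this changes the test functions by at most $l_j2^{-n}$.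

**Definition of $\omega_n$.** Let $x\in X$, $y=\pi_n(x)$, $x=gy$ with $g\in\tilde T_n(y)$, $u=\mathrm{pr}\,g$.

1. If $y$ is good: $x\in P_n\iff x\in P_{n-1}$, and then $m^{(n)}(x)=m^{(n-1)}(x)$.
2. If $y$ is bad and $u\in E=E_n(y)$: $gy\in P_n\iff gy_n^*\in P_{n-1}$. In that case $m_i^{(n)}(gy)=m_i^{(n-1)}(gy_n^*)$ for $i\le n$ and $m_i^{(n)}(gy)=\theta(gy)$ for $i>n$.
3. If $y$ is bad and $u\notin E$: let $\iota(u)$ be the largest $\iota\in\{0,\dots,n-1\}$ such that the center $p$ of the tile of $\mathcal T_\iota(y)$ containing $u$ satisfies $d(p,E)>4r_\iota$. If $\iota=\iota(u)$ exists: $gy\in P_n\iff gy\in P_\iota$, and then $m^{(n)}(gy)=m^{(\iota)}(gy)$. If it does not exist, $gy\notin P_n$.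

For $n=1$, rule 3 keeps $\omega_0(y)$ on the $0$-tiles whose centers are at distance $>4r_0=16$ from $E$ and erases the others. For $n=2$ it keeps the $1$-tiles whose centers are at distance $>4r_1$ from $E$, with any stage-$1$ modifications; closer to $E$ it returns to the original $\omega_0(y)$ on the $0$-tiles whose centers are at distance $>16$ from $E$; the rest is erased.

Property (8) persists, since $\iota<n$. Everything is Borel: $y$ and $g$ are Borel functions of $x$ (the graph of the latter is Borel). The tiles of $\mathcal T_{n-1}(y_n^*)$ form a fixed countable family of Borel sets with fixed centers, and the condition that a given center lies in $(1-\gamma_n)V_n(y)$ is Borel in $y$ by Lusin–Novikov. Only finitely many centers lie in $B_{2r_n}$, so $E_n(y)$ is a Borel function of $y$ with countably many values, and the conditions $u\in E_n(y)$ and $d(p,E_n(y))>4r_\iota$ are Borel.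

In rule 3, the tile $S\in\mathcal T_\iota(y)$ of $u$, with $\iota=\iota(u)$, is contained in $B(p,4r_\iota)$, hence disjoint from $E$, and it is contained in $T_n(y)$. Moreover $\iota(\cdot)$ is constant on $S$, because points in the same $\iota$-tile have the same $\iota'$-tiles for all $\iota'\ge\iota$. So rule 3 keeps whole tiles of $y$, each with its state at its own stage.

## 10. Pieces that survive the later stages

We keep track of the $j$-tiles that survive undamaged up to stage $n$, possibly as copies. For $0\le j\le n$ and $x\in X$ define families $\mathcal C_{n,j}(x)$ of pairwise disjoint Borel subsets of $A$, equivariantly ($\mathcal C_{n,j}(gx)=\mathcal C_{n,j}(x)-\mathrm{pr}\,g$), by induction on $n$; each member lies in a single tile of $\mathcal T_n(x)$.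

**Definition 8 (pieces).** $\mathcal C_{j,j}(x)=\mathcal T_j(x)$. For $n>j$, $\mathcal C_{n,j}(x)$ consists of the following sets. In a good tile $T\in\mathcal T_n(x)$: the members of $\mathcal C_{n-1,j}(x)$ contained in $T$. In a bad tile, in coordinates centered at its center point $y$ (so that the tile is $T=T_n(y)$, and $E=E_n(y)$):
(a) the members of $\mathcal C_{n-1,j}(y_n^*)$ contained in $E$;
(b) for every tile $S\in\mathcal T_\iota(y)$, $S\subset T\setminus E$, on which $\iota(\cdot)=\iota\ge j$: the members of $\mathcal C_{\iota,j}(y)$ contained in $S$.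

As $E$ is a union of tiles of $\mathcal T_{n-1}(y_n^*)$, each member of $\mathcal C_{n-1,j}(y_n^*)$ is contained in $E$ or disjoint from $E$; similarly for $T$ in the good case and for $S$ in (b). For instance, $\mathcal C_{1,0}(x)$ consists of all $0$-tiles of $x$ in good $1$-tiles, the $0$-tiles of $y_1^*$ that make up $E$ in bad ones, and the $0$-tiles of the bad tile that rule 3 keeps.

**Lemma 11.** For $S\in\mathcal C_{n,j}(x)$ there is $z\in X$ with $S\in\mathcal T_j(z)$ and $\omega_n(x)|_{\tilde S}=_j\omega_j(z)|_{\tilde S}$.

**Proof.** Induction on $n$; for $n=j$ take $z=x$. In a good tile $\omega_n=\omega_{n-1}$. In case (a), $\omega_n(y)|_{\tilde E}=_n\omega_{n-1}(y_n^*)|_{\tilde E}$ by rule 2, and the inductive hypothesis applies to $(n-1,y_n^*)$. In case (b), $\omega_n(y)$ and $\omega_\iota(y)$ coincide over the $\iota$-tile containing the piece, by rule 3, and the hypothesis applies to $(\iota,y)$. Change of origin is handled by equivariance: if $y=hx$ and $z'$ works for $y$ and $S-\mathrm{pr}\,h$, then $z=(-h)z'$ works for $x$ and $S$. $\square$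

**Lemma 12 (separation).** For $S\in\mathcal C_{n,0}(x)$ the set $\tilde S$ contains exactly one point of $\omega_n(x)$, and every point of $\omega_n(x)$ lies over such an $S$. Distinct points of $\omega_n(x)$ have $A$-distance $\ge4$, so $\omega_n(x)$ is a configuration.

**Proof.** First, every point of $\omega_n(x)$ lies over a member of $\mathcal C_{n,0}(x)$, by induction on $n$: for $n=0$ the tiles cover $A$. In a good tile the points are those of $\omega_{n-1}(x)$, over pieces that meet, hence lie in, the tile. In a bad tile, points over $E$ come from $\omega_{n-1}(y_n^*)$ and lie over members of $\mathcal C_{n-1,0}(y_n^*)$ contained in $E$; points over $T\setminus E$ come from some $\omega_\iota(y)$, $\iota\ge0$, over an $\iota$-tile $S$ as in (b), and lie over members of $\mathcal C_{\iota,0}(y)$ contained in $S$.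

Second, a $0$-tile $S\in\mathcal T_0(z)$ with center $p$ contains $\{|u-p|<2\}$ by Lemma 5(iv), and the only point of $\omega_0(z)$ in $\tilde S$ is the one over $p$: for $h\in(D_0)_z$ we have $v_0(hz)=hz$, so each such point lies over the tile that it is the center of. By Lemma 11 with $j=0$, for $S\in\mathcal C_{n,0}(x)$ there is exactly one point $q$ of $\omega_n(x)$ in $\tilde S$, and $\{|u-\mathrm{pr}\,q|<2\}\subset S$. As the members are disjoint, so are these open balls of radius $2$, and their centers have distance $\ge4$. $\square$

This closes the induction of Section 8: all $\omega_n$ are now defined and are configurations.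

## 11. The uncovered set near one seam

Let $U_{n,j}(x)=A\setminus\bigcup\mathcal C_{n,j}(x)$, so $U_{j,j}=\emptyset$. Let $n>j$. In a good $n$-tile $T$, $U_{n,j}(x)\cap T=U_{n-1,j}(x)\cap T$. In a bad tile, with origin at its center point $y$, the definition shows that a point $u\in U_{n,j}(y)\cap T$ is of exactly one of three types:

* Type I: $u\in E$ and $u\in U_{n-1,j}(y_n^*)$.
* Type II: $u\in S$ with $S\in\mathcal T_\iota(y)$ as in (b), and $u\in U_{\iota,j}(y)$.
* Type III: $u\in T\setminus E$, and $\iota(u)<j$ or $\iota(u)$ does not exist.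

For type III the criterion of rule 3 fails at level $j$: the center $p$ of the $j$-tile of $u$ has $d(p,E)\le4r_j$, so
$$d(u,E)\le8r_j\quad\text{and}\quad u\in\partial_{8r_j}E\qquad\text{(type III)}.\tag{12}$$
Let $\tau_j=\frac18\gamma_{j+1}r_{j+1}$. By (6), $\tau_j>2\rho_j$. The point of rolling back is now visible: part (a) below says that uncovered points are deep inside their tiles, and part (b) that a small ball sees one seam only.

**Lemma 13.** Let $n\ge j\ge0$ and $x\in X$.
(a) If $T\in\mathcal T_n(x)$ and $u\in U_{n,j}(x)\cap T$, then $d(u,A\setminus T)\ge\tau_j$.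
(b) If $B$ is a ball of radius $\rho_j$ in $A$ and $U_{n,j}(x)\cap B\neq\emptyset$, then $U_{n,j}(x)\cap B\subset\partial_{8r_j}E'$, where $E'$ is a translate of $E_i(y)$ for some $i\in\{j+1,\dots,n\}$ and $y\in D_i$.
(c) $\lambda(U_{n,j}(x)\cap B)\le2^{-j}\lambda(B)$ for every ball $B$ of radius $\rho_j$.
(d) $\lambda(U_{n,j}(x)\cap B(u,R))\le2^{-j}\lambda(B_{R+\rho_j})$ for all $u\in A$, $R>0$.

**Proof.** (a) Induction on $n$; $n=j$ is vacuous. If $T$ is good, $u$ lies in an $(n-1)$-tile $T'\subset T$, and $d(u,A\setminus T)\ge d(u,A\setminus T')\ge\tau_j$. Let $T$ be bad, with origin at its center. Type I: $d(u,A\setminus T)\ge\frac14\gamma_nr_n\ge\tau_j$ by Lemma 10(iii) and monotonicity of $\gamma_nr_n$. Type II: $d(u,A\setminus T)\ge d(u,A\setminus S)\ge\tau_j$ by induction for $(\iota,y)$. Type III: by (12) and Lemma 10(iii), $d(u,A\setminus T)\ge\frac14\gamma_nr_n-8r_j\ge\frac18\gamma_nr_n\ge\tau_j$, since $\gamma_nr_n\ge\gamma_{j+1}r_{j+1}\ge1200r_j$.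

(b) Induction on $n$; $n=j$ is vacuous. Let $u_0\in U_{n,j}(x)\cap B$ and let $T$ be its $n$-tile. Since $B\subset B(u_0,2\rho_j)$ and $2\rho_j<\tau_j$, (a) gives $B\subset T$. If $T$ is good, $U_{n,j}(x)\cap B=U_{n-1,j}(x)\cap B$ and induction applies. Let $T$ be bad, with origin at its center $y$.

If some $u_0\in U_{n,j}(y)\cap B$ has type I, let $T'\in\mathcal T_{n-1}(y_n^*)$, $T'\subset E$, be the tile containing $u_0$. By (a) for $(n-1,y_n^*)$, $B\subset T'\subset E$. So $U_{n,j}(y)\cap B=U_{n-1,j}(y_n^*)\cap B$ and induction applies. If some $u_0$ has type II with tile $S$, then (a) for $(\iota,y)$ gives $B\subset S$, so $U_{n,j}(y)\cap B=U_{\iota,j}(y)\cap B$ with $j\le\iota<n$, and induction applies. Otherwise all points of $U_{n,j}(y)\cap B$ have type III and lie in $\partial_{8r_j}E_n(y)$ by (12).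

(c) By (b) it suffices to show $\lambda(\partial_{8r_j}E\cap B)\le2^{-j}\lambda(B)$ for $E=E_i(y)$, $i\ge j+1$, and every ball $B=B(u,\rho_j)$. Note that $12r_j\le\rho_j$. If $i=j+1$, Lemma 10(i) gives $\partial_{8r_j}E\subset\partial_{12r_j}V^-$ with $V^-$ closed and convex, and (3) bounds the measure by $12C_1r_j\rho_j^{a-1}$. If $i\ge j+2$, then $E$ is a finite union of tiles of $\mathcal T_{i-1}(y_i^*)$, and only the tiles $T'\in\mathcal T_{j+1}(y_i^*)$ contained in $E$ are needed to write it; these are finitely many, so $\partial E\subset\bigcup\partial T'$. If $\partial_{8r_j}T'$ meets $B$, the center of $T'$ is within $4r_{j+1}+8r_j+\rho_j\le6r_{j+1}$ of $u$. Centers are $r_{j+1}$-separated, so there are at most $13^a$ such tiles. By Lemma 5(iii), $\partial_{8r_j}T'\subset\partial_{12r_j}V$ for a closed convex $V$. By (3) the total is at most $13^a\cdot12C_1r_j\rho_j^{a-1}$. In both cases the bound is at most $Lv_ar_j\rho_j^{a-1}=2^{-j}v_a\rho_j^a=2^{-j}\lambda(B)$.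

(d) With $U=U_{n,j}(x)$, averaging over centers $v$ gives
$$\lambda(U\cap B(u,R))=\lambda(B_{\rho_j})^{-1}\int_{B(u,R+\rho_j)}\lambda(U\cap B(u,R)\cap B(v,\rho_j))\,dv\le2^{-j}\lambda(B_{R+\rho_j}).\qquad\square$$

## 12. Averages over a single tile

At its own stage every tile has the right averages: a good one by definition, a bad one because it has been overwritten.

**Lemma 14.** For each $j$ there are $\eta_{j,N}\to0$ $(N\to\infty)$ such that for all sufficiently large $N\ge j$, all $z\in X$ and $S\in\mathcal T_N(z)$:
$$\lambda(\partial_{w_j}S)\le\eta_{j,N}\lambda(S),\qquad\Big|\int_{\tilde S}\Phi_j(\hat F_N(gz))\,dg-\lambda(S)c_j^{N-1}\Big|\le\eta_{j,N}\lambda(S).$$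

**Proof.** The first bound follows from Lemma 5(v), since $r_{N-1}/r_N\to0$ and $r_N\to\infty$. For the second we may translate and assume $z=y\in D_N$, $S=T_N(y)$.

**Good tile.** Here $\omega_N(y)=\omega_{N-1}(y)$ over $S$. If $g\in\tilde S$ and $\mathrm{pr}\,g\notin\partial_{w_j}S$, then $B(\mathrm{pr}\,g,w_j)\subset S$, and Lemma 8 gives $\Phi_j(\hat F_N(gy))=\Phi_j(\hat F_{N-1}(gy))$. By goodness the error is at most $\lambda(\partial_{w_j}S)+\frac1N\lambda(S)$.

**Bad tile.** Let $E=E_N(y)\subset S$. The quantity to be estimated is
$$\int_{\tilde E}\big[\Phi_j(\hat F_N(gy))-\Phi_j(\hat F_{N-1}(gy_N^*))\big]dg+\Big[\int_{\tilde E}\Phi_j(\hat F_{N-1}(gy_N^*))\,dg-\lambda(E)c_j^{N-1}\Big]+\int_{\tilde S\setminus\tilde E}\big[\Phi_j(\hat F_N(gy))-c_j^{N-1}\big]dg.$$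
Since $\omega_N(y)|_{\tilde E}=_N\omega_{N-1}(y_N^*)|_{\tilde E}$ and all values lie in $[0,1]$, Lemma 8 and Lemma 10(iv) bound it by
$$\lambda(\partial_{w_j}E)+l_j2^{-N}\lambda(E)+\tfrac1N\lambda(E)+\lambda(S\setminus E).$$
By Lemma 10(i) and (4), $\lambda(\partial_{w_j}E)\le C_2(w_j+4r_{N-1})r_N^{a-1}$. By Lemma 5(ii) and Lemma 10(i),
$$S\setminus E\subset(V_N(y)\setminus V^-)\cup\partial_{4r_{N-1}}V_N(y)\cup\partial_{4r_{N-1}}V^-,$$
where $\lambda(V_N(y)\setminus V^-)=(1-(1-\gamma_N)^a)\lambda(V_N(y))\le a\gamma_N\lambda(B_{2r_N})$. Divide by $\lambda(S)\ge v_a(r_N/4)^a$ and use (4), $\gamma_N\to0$ and $r_{N-1}/r_N\to0$. $\square$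

## 13. The limit configuration and its decoding

For $x\in X$ write $x=gy$ with $y=\pi_n(x)$, and put $u_n(x)=\mathrm{pr}\,g$. Let $X'$ be the set of $x\in X$ such that $x\notin X_n^{bad}$ for all large $n$, and for each $R\in\mathbb N$,
$$u_n(x)\in V_n(\pi_n(x))\ \text{ and }\ d(u_n(x),\partial V_n(\pi_n(x)))>R+4r_{n-1}\quad\text{for all large }n.\tag{13}$$

**Lemma 15.** $X'$ is Borel, invariant and conull. For $x\in X'$ and $R>0$, $\omega_n(x)|_{\tilde B_R}$ is eventually constant in $n$.

**Proof.** Borel: (13) can be tested on $u_n(x)+b$ with rational $b$, as $u\in V$ and $d(u,\partial V)>s$ means that for some rational $s'>s$ all $u+b$, $b\in\mathbb Q^a$, $|b|<s'$, lie in the closed set $V$.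

Invariant: let $h\in G$, and suppose $u_n(x)\in V_n$ and $d(u_n(x),\partial V_n)>R+|\mathrm{pr}\,h|+4r_{n-1}$, with $V_n=V_n(\pi_n(x))$. Then $u_n(x)+\mathrm{pr}\,h\in V_n$ is at distance $>R+4r_{n-1}$ from $\partial V_n$. By Lemma 5(i), $\pi_n(hx)=\pi_n(x)$ and $u_n(hx)=u_n(x)+\mathrm{pr}\,h$. So both conditions pass from $x$ to $hx$.

Conull: $\sum\mu(X_n^{bad})<\infty$ by Lemma 9. In each $n$-tile, the points with $u_n\notin V_n$ or $d(u_n,\partial V_n)\le n+4r_{n-1}$ lie in $\partial_{n+4r_{n-1}}V_n(y)$ by Lemma 5(ii). By Lemma 6, Lemma 5(v) and (4) they form a set of measure at most $C_3(n+4r_{n-1})/r_n\le C_32^{-n}$, with $C_3=C_3(a)$, by (6). Apply Borel–Cantelli.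

Now let $x\in X'$, $R>0$. By (13) and Lemma 5(i), for all large $n$ the ball $B_R$ lies in one tile of $\mathcal T_n(x)$, and that tile is good. So $\omega_n(x)|_{\tilde B_R}=\omega_{n-1}(x)|_{\tilde B_R}$ for all large $n$. $\square$

For $x\in X'$ let $\omega(x)$ be the limit configuration. It is $\{(g,m(gx)):g\in P_x\}$ with $P=\{p\in X':p\in P_n\text{ for all large }n\}$ and $m=\lim m^{(n)}$, the sequence being eventually constant at each point. Put $\hat F(x)=F_{\omega(x)}=\lim_n\hat F_n(x)$. Then $\hat F:X'\to\mathrm{Lip}_1(G)$ is Borel and equivariant.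

**Lemma 16.** $\hat F$ is injective on $X'$.

**Proof. Step 1: $P_x\ne\emptyset$.** Every $1$-tile $S\in\mathcal T_1(z)$, for any $z$, has a point of $\omega_1(z)$ over it: in a good tile the points of all $0$-tiles in $S$ are there, and in a bad tile there is a copy of the points over the nonempty union $E$ of $0$-tiles of $y_1^*$. By Lemma 13(c) with $j=1$, every ball $B(u,\rho_1)$ meets a member of $\mathcal C_{n,1}(x)$, which is a $1$-tile of some $z$ and has diameter $\le8r_1$. By Lemma 11, $\omega_n(x)$ has a point over $B(u,\rho_1+8r_1)$ for all $n\ge1$; hence so does $\omega(x)$ by Lemma 15.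

**Step 2: the limit marks reveal $\theta$.** Let $p\in P$. There is $N$ such that $p\in P_N$ and $p\notin X_n^{bad}$ for all $n>N$. Then $m(p)=m^{(N)}(p)$ by rule 1, and $m_i(p)=\theta(p)$ for $i>N$ by (8). Thus $\theta(p)=\lim_im_i(p)$.

**Step 3: conclusion.** If $\hat F(x)=\hat F(x')$, then $\omega(x)=\omega(x')$ by Lemma 7. Choose $g\in P_x=P_{x'}$. Then $m(gx)=m(gx')$, so $\theta(gx)=\theta(gx')$, $gx=gx'$ and $x=x'$. $\square$

## 14. Uniform averages: end of the proof of Theorems 3 and 1

Let $c_j=\int\Phi_j\circ\hat F\,d\mu$. By dominated convergence $c_j^N\to c_j$ as $N\to\infty$.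

**Lemma 17.** For each $j$ and $\epsilon>0$ there is $R_0$ such that for all $R\ge R_0$ and all $x\in X'$,
$$\Big|\lambda(B_R)^{-1}\int_{\tilde B_R}\Phi_j(g\cdot\hat F(x))\,dg-c_j\Big|\le\epsilon.$$

**Proof.** The plan is to cover $B_R$ by pieces of a fixed level $N$, on each of which the average is right, with an error that does not depend on the stage $n$. Let $N\ge j$ be large enough for Lemma 14, $n\ge N$, $x\in X'$. For $S\in\mathcal C_{n,N}(x)$ take $z$ from Lemma 11: $S\in\mathcal T_N(z)$ and $\omega_n(x)|_{\tilde S}=_N\omega_N(z)|_{\tilde S}$. By Lemma 8, $\Phi_j(\hat F_n(gx))$ and $\Phi_j(\hat F_N(gz))$ differ by at most $l_j2^{-N}$ for $g\in\tilde S$ with $\mathrm{pr}\,g\notin\partial_{w_j}S$. With Lemma 14,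
$$\Big|\int_{\tilde S}\Phi_j(\hat F_n(gx))\,dg-\lambda(S)c_j^{N-1}\Big|\le\big(2\eta_{j,N}+l_j2^{-N}\big)\lambda(S).$$
The members of $\mathcal C_{n,N}(x)$ have diameter at most $8r_N$. Those contained in $B_R$ cover $B_R$ except for a subset of $U_{n,N}(x)\cup\partial_{8r_N}B_R$. Summing over them and using Lemma 13(d),
$$\Big|\frac1{\lambda(B_R)}\int_{\tilde B_R}\Phi_j(\hat F_n(gx))\,dg-c_j^{N-1}\Big|\le2\eta_{j,N}+l_j2^{-N}+2^{-N}\frac{\lambda(B_{R+\rho_N})}{\lambda(B_R)}+\frac{\lambda(\partial_{8r_N}B_R)}{\lambda(B_R)}.\tag{14}$$
For $R\ge R_0(N)$ the last two terms are at most $2^{2-N}$ in total, uniformly in $n\ge N$ and $x$. Now let $n\to\infty$ with $R$ fixed: $\omega_n(x)$ eventually equals $\omega(x)$ over $B_{R+w_j}$, so by Lemma 8 the bound holds with $g\cdot\hat F(x)$ in place of $\hat F_n(gx)$. Choose $N$ with $2\eta_{j,N}+l_j2^{-N}+2^{2-N}+|c_j^{N-1}-c_j|\le\epsilon$. $\square$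

**Proof of Theorems 3 and 1.** By Lemmas 15, 16 and 17, the map $\hat F:X'\to\mathrm{Lip}_1(G)$ satisfies the hypotheses of Proposition 2. So $(X,\mu,G)$, and with it the original system by Lemma 1, is isomorphic to a strictly ergodic subsystem of $\mathrm{Lip}_1(G)$. This is Theorem 3, and $K=\{0\}$ gives Theorem 1. $\square$

## 15. Stabilizers, and the proof of Theorem 2

**Models force ergodicity.** Let $\nu$ be the unique invariant measure of a uniquely ergodic system. If an invariant measurable set $S$ had $0<\nu(S)<1$, then $\nu(\cdot\cap S)/\nu(S)$ would be a second invariant measure. So $\nu$ is ergodic, and a system with a strictly ergodic model is ergodic.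

For the converse let $\Gamma$ be a connected lcsc abelian group and consider an ergodic measurable $\Gamma$-system. By Lemma 1 we may assume that it is $(\bar X,\mu,\Gamma)$ with $\bar X$ a compact metrizable $\Gamma$-system.

**Step 1: almost all stabilizers coincide.** This step reduces to a free action. Let $(C_l)$ be a sequence of compact subsets of $\Gamma$ such that every neighborhood of every $g\in\Gamma$ contains some $C_l$ that is itself a neighborhood of $g$. A closed subset of $\Gamma$ is determined by which $C_l$ it meets. The sets $\{x\in\bar X:\mathrm{Stab}(x)\cap C_l\neq\emptyset\}$ are closed, by compactness of $C_l$, and invariant since $\Gamma$ is abelian. So they have measure $0$ or $1$. On the intersection of those of measure $1$ with the complements of those of measure $0$, an invariant conull Borel set, the stabilizer is one and the same closed subgroup $H$. Hence $X_H=\{x\in\bar X:\mathrm{Stab}(x)=H\}$ contains an invariant conull Borel set. The group $G:=\Gamma/H$ acts continuously on the compact invariant set $\bar X_H=\{x:hx=x\ \forall h\in H\}\supset X_H$, we have $\mu(\bar X_H)=1$,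 and the $G$-action on $(\bar X_H,\mu)$ is free and ergodic.

For example, for the rotation flow on $\mathbb R/\mathbb Z$ we get $H=\mathbb Z$ and $G=\mathbb R/\mathbb Z$.

**Step 2: the shape of $G$.** This step brings $G$ to the form in Theorem 3. By the structure theorem for connected locally compact abelian groups (Hewitt–Ross, *Abstract Harmonic Analysis I*, Thm 9.14), $G\cong\mathbb R^a\times K$ with $K$ compact, metrizable and abelian. For $\Gamma=\mathbb R^k$ this is explicit. Put $W=\mathrm{span}\,H$. As $H$ contains a basis of $W$, $W/H$ is compact, and $\mathbb R^k/H=W^\perp\times(W/H)$. For $(u,v)\in W^\perp\oplus W$ we have $d((u,v),H)^2=|u|^2+d(v,H)^2$, so the quotient metric has the form required in Theorem 3, with $|\kappa|_K=d(v,H)$ for $\kappa=v+H$.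

**Step 3: the case $a\ge1$.** Theorem 3 gives a strictly ergodic $Y\subset\mathrm{Lip}_1(G)$ isomorphic to the system as a $G$-system, hence as a $\Gamma$-system; and $Y$ is strictly ergodic for $\Gamma$, since $\Gamma$ acts through $G$. For $\Gamma=\mathbb R^k$, composition with the quotient map $\mathbb R^k\to\mathbb R^k/H$ defines a map $\mathrm{Lip}_1(G)\to\mathrm{Lip}_1(\mathbb R^k)$, because the quotient map is $1$-Lipschitz. It is continuous, injective and equivariant, hence by compactness a topological embedding. It carries $Y$ to a strictly ergodic subflow of $\mathrm{Lip}_1(\mathbb R^k)$.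

**Step 4: the case $a=0$.** Now $G=K$ is compact, and $\bar X_H/K$ is compact metrizable. By ergodicity the image of $\mu$ there is a $0$–$1$-valued Borel measure, hence a point mass. So $\mu$ lives on one orbit. This orbit meets $X_H$, so it is homeomorphic to $K=\Gamma/H$, and $\mu$ corresponds to Haar measure, the only invariant probability measure. Translation on $\Gamma/H$ is strictly ergodic. For $\Gamma=\mathbb R^k$ let $f(s)=\min(1,d(s,H))\in\mathrm{Lip}_1(\mathbb R^k)$. It is $H$-periodic and its zero set is $H$; if $t\cdot f=f$ then $f(t)=f(0)=0$, so $t\in H$. Its stabilizer is therefore $H$, and its orbit, the image of the compact group $\mathbb R^k/H$ under an injective continuous equivariant map, is a strictly ergodic subflow isomorphic to the given flow.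

**Step 5: conclusion.** Steps 1–4 show that an ergodic measurable $\Gamma$-system has a strictly ergodic model, and that for $\Gamma=\mathbb R^k$ it is isomorphic to a strictly ergodic subflow of $\mathrm{Lip}_1(\mathbb R^k)$. Together with the first paragraph of this section this proves (a) and (b) of Theorem 2. $\square$
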